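
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{question}{Question}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{When are configuration spaces of labeled clusters\\ free $E_d$-algebras?}

\begin{abstract}
Fix integers $d,k\ge 2$. For a based space $X$, let $C^k(\mathbb R^d;X)$ be the space of finite configurations of clusters in $\mathbb R^d$: each cluster consists of $k$ unordered points and carries a label in $X$, and it vanishes when its label reaches the basepoint. The little $d$-cubes act on this space, and for $k=1$ the same construction gives the free $E_d$-algebra on $X$. We show that for $k\ge2$ the algebra is in general not equivalent to a free $E_d$-algebra, even if $X$ is path-connected: $X=S^1\vee S^2$ is a counterexample for all $d,k\ge 2$. This answers a question of Kranhold in the negative. More precisely, for path-connected $X$ the algebra $C^k(\mathbb R^d;X)$ is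 free if and only if the reduced integral homology of $X$ is a rational vector space. The obstruction is the vanishing of certain Browder brackets modulo a prime.
\end{abstract}

\section{Introduction}

\subsection{The question}

All based spaces are assumed to be well-pointed; for instance, they may be CW complexes whose basepoint is a $0$-cell. Let $d\ge2$ and $k\ge1$ be integers. For a space $E$ and $r\ge0$ let $\tilde C_{r\times k}(E)$ be the space of ordered configurations of $rk$ pairwise distinct points of $E$. We write its elements as $(\vec z_1,\dots,\vec z_r)$ with $\vec z_i=(z_{i,1},\dots,z_{i,k})$ and call $\vec z_i$ a \emph{cluster} of size $k$. The wreath product $\mathfrak S_k\wr\mathfrak S_r$ acts freely on $\tilde C_{r\times k}(E)$: the copies of $\mathfrak S_k$ permute the points inside the clusters, and $\mathfrak S_r$ permutes the clusters. For a based space $X$ put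
\[
C^k(E;X)=\Big(\coprod_{r\ge0}\tilde C_{r\times k}(E)\times_{\mathfrak S_k\wr\mathfrak S_r}X^r\Big)\Big/\sim ,
\]
where $\mathfrak S_r$ permutes the labels, $\mathfrak S_k$ acts trivially on them, and $\sim$ deletes a cluster together with its label whenever this label is the basepoint of $X$. So a point of $C^k(E;X)$ is a finite collection of unordered $k$-clusters with labels in $X$.

For $k=1$ this is the classical labeled configuration space $C(E;X)$. The little $d$-cubes operad acts on $C^k(\mathbb R^d;X)$: embed configurations rectilinearly into the cubes and take the union. With this action, $C(\mathbb R^d;Y)$ is a model for the free $E_d$-algebra on the based space $Y$. Two $E_d$-algebras are called \emph{equivalent} if they are connected by a zig-zag of maps of $E_d$-algebras that are weak homotopy equivalences of spaces. An $E_d$-algebra is called \emph{free} here if it is equivalent to $C(\mathbb R^d;Y)$ for some based space $Y$. The following question was posed in \cite{Kranhold}.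

\begin{question}
Let $d,k\ge2$ and let $X$ be path-connected. Is $C^k(\mathbb R^d;X)$ always a free $E_d$-algebra?
\end{question}

\subsection{What one might expect}

For $k=1$ the algebra is free on $X$ by construction. For $k\ge2$ the cubes cannot produce all configurations from single clusters: if the points of two clusters of size two lie on a line in the alternating order $a_1,b_1,a_2,b_2$, then no two disjoint convex sets separate the clusters. Further generators are needed for such entangled configurations. The natural guess is that $Y$ should be a space of entangled configurations and that, with this larger $Y$, the algebra becomes free. Over the rational numbers this guess is correct: the rational homology of the spaces of configurations of clusters is freely generated over the homology of the little cubes (Lemma~\ref{lem:rationalfree}). The obstruction we find is arithmetic, and it occurs at every prime.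

\subsection{Results}

\begin{theoremA}
Let $d,k\ge2$ and $X=S^1\vee S^2$. Then $C^k(\mathbb R^d;X)$ is not equivalent to $C(\mathbb R^d;Y)$ for any based space $Y$.
\end{theoremA}

\begin{theoremB}
Let $d,k\ge2$ and let $X$ be path-connected. The following are equivalent:
\begin{enumerate}
\item[(1)] $C^k(\mathbb R^d;X)$ is equivalent to a free $E_d$-algebra;
\item[(2)] $\tilde H_*(X;\mathbb F_p)=0$ for every prime $p$; that is, $\tilde H_*(X;\mathbb Z)$ is a $\mathbb Q$-vector space.
\end{enumerate}
\end{theoremB}

The two formulations of (2) agree: by the coefficient sequence of $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb F_p\to0$, the groups $\tilde H_*(X;\mathbb F_p)$ vanish if and only if $p$ acts bijectively on $\tilde H_*(X;\mathbb Z)$. In particular, $C^k(\mathbb R^d;X)$ is never free if $\tilde H_*(X;\mathbb Z)$ is nonzero and finitely generated in each degree, for example if $X=S^n$ with $n\ge1$. Theorem~A is thus a special case of Theorem~B. It has a much shorter proof, which we give first and which does not depend on the rest.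

\subsection{The idea}\label{subsec:idea}

Let $d=k=2$. Take two clusters in the plane, each a close pair $\{a_1,a_2\}$, $\{b_1,b_2\}$, and let the second pair move by translations once around the first. In the space of \emph{ordered} configurations of four points, $H_1$ is free of rank six, and classes are detected by the winding numbers of the six differences of points. In our loop the four differences $a_i-b_j$ have winding number $1$, while $a_1-a_2$ and $b_1-b_2$ have winding number $0$. Hence the loop represents
\[
s_{a_1b_1}+s_{a_1b_2}+s_{a_2b_1}+s_{a_2b_2},
\]
where the $s$'s are dual to the winding numbers. When we forget the order inside the clusters, the four summands are identified, and the loop becomes $4s$. It is zero modulo $2$.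

The homology operation behind this loop is the Browder bracket $\lambda$. So in the homology of $C^2(\mathbb R^2;X)$ with $\mathbb F_2$-coefficients, the bracket of two classes carried by single clusters vanishes. In a free algebra, the bracket of two nonzero generating classes in different degrees is never zero. We do not know the generators of a hypothetical free model, but this does not matter: every class detected by a cohomology class that \emph{adds up} over disjoint unions behaves like a generator (Lemma~\ref{lem:detect}). The total label of a configuration gives such an additive functional. With two label classes of different degrees this proves Theorem~A; for general $k$ the number $4$ becomes $k^2$.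

This argument needs a prime $p$ dividing $k$ and label classes in two different degrees. In general another source for a vanishing bracket is needed. Section~\ref{sec:everyprime} produces it, for every prime $p$, from a cyclic symmetry: we string clusters together into a closed necklace with $p$-fold rotational symmetry. Bracketing a label class with the necklace gives a sum of $p$ equal terms. The converse in Theorem~B is proved in Section~\ref{sec:rational}; there $k$ is inverted with the help of a transfer.

\section{Conventions and standard facts}\label{sec:conventions}

\subsection{Spaces and algebras}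

We work with compactly generated weak Hausdorff spaces; unions and quotients carry the quotient topology. From now on $d,k\ge2$ and
\[
E=(0,1)^d,\qquad o\in E\ \text{the center},\qquad A=A(X)=C^k(E;X).
\]
We identify $\mathbb R^d$ with $E$ by a coordinatewise increasing homeomorphism. Let $\mathcal C_d$ be the little $d$-cubes operad, with $\mathcal C_d(0)=*$; ``$E_d$-algebra'' means $\mathcal C_d$-algebra, with action maps denoted $\theta$. A tuple $c=(c_1,\dots,c_s)\in\mathcal C_d(s)$ acts on $C(E;Y)$ and on $A(X)$ by $(\zeta_1,\dots,\zeta_s)\mapsto\bigcup_ic_i(\zeta_i)$. The unit is the empty configuration.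

Let $\mathcal C_d(Y)$ be the free $\mathcal C_d$-algebra on $Y$ (May's monad). Its points are classes $[(c_i),(y_i)]$ of cubes with labels in $Y$, and a cube is deleted if its label is the basepoint. A based map $g:Y\to B$ to an $E_d$-algebra has a unique extension to an $E_d$-map $\hat g:\mathcal C_d(Y)\to B$; for $B=A$ it is $\hat g[(c_i),(y_i)]=\bigcup_ic_i(g(y_i))$.

An $E_d$-algebra $B$ is an H-space via $\theta(c;-,-)$ for a fixed $c\in\mathcal C_d(2)$. Since $d\ge2$, the spaces $\mathcal C_d(s)$ are path-connected, so the product is homotopy associative and homotopy commutative. In homology we write $w_1\cdots w_s=\theta_*([c]\times w_1\times\dots\times w_s)$ for any $c\in\mathcal C_d(s)$; this product is associative and graded commutative. A homology isomorphism (with $\mathbb Z$-coefficients) between path-connected H-spaces is a weak equivalence, because such spaces are simple.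

\subsection{Filtrations}

\begin{fact}[May \cite{May}; Cohen--May--Taylor]\label{fact:filt}
For well-pointed $Y$ the filtrations of $\mathcal C_d(Y)$, $C(E;Y)$ and $C^k(E;Y)$ by the number of cubes, points and clusters, respectively, are by cofibrations. The filtration quotients are
\[
\mathcal C_d(s)_+\wedge_{\mathfrak S_s}Y^{\wedge s},\qquad
\tilde C_s(E)_+\wedge_{\mathfrak S_s}Y^{\wedge s},\qquad
\tilde C_{s\times k}(E)_+\wedge_{\mathfrak S_k\wr\mathfrak S_s}Y^{\wedge s},
\]
where $\tilde C_s(E)$ is the space of ordered configurations of $s$ points.
\end{fact}

Hence a filtration-preserving map that induces homology isomorphisms on filtration quotients is a homology isomorphism. Moreover, let a finite group $G$ act freely on $Z$ (as a covering), and let $W$ be a based $G$-space whose basepoint inclusion is a $G$-cofibration, such as $W=Y^{\wedge s}$ above. Then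
\begin{equation}\label{eq:halfsmash}
\tilde H_*(Z_+\wedge_GW)\cong H_*\big(C_*(Z)\otimes_{\mathbb Z[G]}\tilde C_*(W)\big),
\end{equation}
and the singular chain complex $C_*(Z)$ is free over $\mathbb Z[G]$. The analogous formula holds with coefficients. Thus a based $G$-map $W\to W'$ that is a homology isomorphism with some coefficients induces a homology isomorphism on $Z_+\wedge_G(-)$ with these coefficients.

\subsection{Cubes, separated cubes and centers}

In Section~\ref{sec:everyprime} we need little cubes that are far apart in comparison with their size. For $L\ge1$ let $\mathcal C_d^L(s)\subset\mathcal C_d(s)$ be the subspace of tuples of cubes whose sides all have one common length $\epsilon$ and whose centers satisfy $|o_i-o_j|_\infty>L\epsilon$ for $i\ne j$; put $\mathcal C^L_d(0)=*$. These spaces are $\mathfrak S_s$-invariant and stable under deletion of cubes, but they do not form a suboperad, and we shall not need one. Let $\mathcal C_d^L(Y)$ be formed from them in the same way as $\mathcal C_d(Y)$ is formed from the $\mathcal C_d(s)$; it comes with an injective map to $\mathcal C_d(Y)$, which we call the inclusion. In the same way as in Fact~\ref{fact:filt},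 it is filtered by cofibrations with quotients $\mathcal C_d^L(s)_+\wedge_{\mathfrak S_s}Y^{\wedge s}$.

\begin{lemma}\label{lem:centers}
The center maps $\mathcal C_d^L(s)\to\tilde C_s(E)$ and $\mathcal C_d(s)\to\tilde C_s(E)$, and hence the inclusion $\mathcal C_d^L(s)\to\mathcal C_d(s)$, are $\mathfrak S_s$-equivariant homotopy equivalences.
\end{lemma}

\begin{proof}
For $s=0$ there is nothing to prove; let $s\ge1$. For $x=(o_1,\dots,o_s)\in\tilde C_s(E)$ let $b(x)>0$ be the largest $\epsilon$ such that all cubes with side $\epsilon$ and centers $o_i$ lie in $E$, and let $\varrho(x)=\frac1L\min_{i\ne j}|o_i-o_j|_\infty$ (with $\varrho=\infty$ if $s=1$). Since $L\ge1$, cubes of side $\epsilon<\varrho(x)$ are disjoint, so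
\[
\mathcal C_d^L(s)=\{(x,\epsilon):0<\epsilon\le b(x),\ \epsilon<\varrho(x)\}.
\]
The function $\epsilon_0(x)=\frac12\min(b(x),\varrho(x))$ is continuous and invariant, so $x\mapsto(x,\epsilon_0(x))$ is an equivariant section of both center maps.

On $\mathcal C_d^L(s)$, the fiber over $x$ is an interval containing $\epsilon_0(x)$, so $(x,\epsilon)\mapsto(x,(1-t)\epsilon+t\epsilon_0(x))$ deforms $\mathcal C_d^L(s)$ equivariantly to the section. On $\mathcal C_d(s)$, keep the centers fixed and first shrink all side lengths linearly to the minimum of $\epsilon_0(x)$ and all side lengths of all cubes; the cubes only shrink, so they stay disjoint and inside $E$. Then expand the common side length linearly to $\epsilon_0(x)$; this happens inside $\mathcal C_d^L(s)$.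
\end{proof}

\begin{corollary}\label{cor:models}
\begin{enumerate}
\item[(a)] If $Y$ is path-connected, taking centers is a weak equivalence of $E_d$-algebras $\mathcal C_d(Y)\to C(E;Y)$.
\item[(b)] A based weak equivalence $Y\to Y'$ of path-connected spaces induces weak equivalences of $E_d$-algebras on $\mathcal C_d(-)$, $C(E;-)$ and $C^k(E;-)$.
\item[(c)] For every $Y$ and $L\ge 1$ the inclusion $\mathcal C_d^L(Y)\to\mathcal C_d(Y)$ is a homology isomorphism.
\end{enumerate}
\end{corollary}

\begin{proof}
The center of a cube $c\circ c'$ is the image under $c$ of the center of $c'$, so the map in (a) is an $E_d$-map. On filtration quotients, the maps in (a) and (c) are homotopy equivalences by Lemma~\ref{lem:centers}. In (b) the maps $Y^{\wedge s}\to Y'^{\wedge s}$ are homology isomorphisms, so the maps on filtration quotients are homology isomorphisms by \eqref{eq:halfsmash}. Hence all maps in question are homology isomorphisms by Fact~\ref{fact:filt} and the remark after it. In (a) and (b) the spaces are H-spaces, and they are path-connected (move the labels to the basepoint).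
\end{proof}

From now on let $X$ be path-connected. Then $A(X)$ is path-connected, and by (b) we may and do assume that $X$ is a CW complex whose basepoint is a $0$-cell.

\subsection{Directions in configuration spaces}

For $m\ge2$ and $a\ne b$ let $\alpha_{ab}\in H^{d-1}(\tilde C_m(\mathbb R^d);\mathbb Z)$ be the pullback of a fixed generator of $H^{d-1}(S^{d-1};\mathbb Z)$ along $z\mapsto(z_a-z_b)/|z_a-z_b|$. Then $\alpha_{ba}=\pm\alpha_{ab}$. By Arnold and F.~Cohen, the classes $\alpha_{ab}$, one for each unordered pair, form a basis of $H^{d-1}(\tilde C_m(\mathbb R^d);\mathbb Z)$, and $H_{d-1}(\tilde C_m(\mathbb R^d);\mathbb Z)$ is the dual group. The inclusion $\tilde C_m(E)\subset\tilde C_m(\mathbb R^d)$ is a homotopy equivalence, so the same holds for $\tilde C_m(E)$ and the restricted classes, which we denote in the same way. Thus a class in $H_{d-1}$, with coefficients in $\mathbb Z$ or $\mathbb F_p$, is determined by its values on the $\alpha_{ab}$.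

By Lemma~\ref{lem:centers}, $\mathcal C_d(2)\simeq S^{d-1}$. Let $\iota$ be the generator of $H_{d-1}(\mathcal C_d(2);\mathbb Z)$ on which the direction of $c_1(o)-c_2(o)$ has degree $1$. We use the following two observations several times.
\begin{enumerate}
\item[(D1)] For $q,q'\in E$ the map $c\mapsto c_1(q)-c_2(q')$ from $\mathcal C_d(2)$ to $\mathbb R^d\setminus0$ is homotopic, through nonzero vectors, to $c\mapsto c_1(o)-c_2(o)$: move $q$ and $q'$ linearly to $o$ and use that the boxes $c_1(E)$, $c_2(E)$ are disjoint. So its direction has degree $1$ on $\iota$.
\item[(D2)] For $q\ne q'$ in $E$ and $j\in\{1,2\}$ the map $c\mapsto c_j(q)-c_j(q')$ factors through the contractible space $\mathcal C_d(1)$. So its direction has degree $0$ on $\iota$.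
\end{enumerate}

\section{Detecting brackets in free algebras}\label{sec:detect}

Fix a prime $p$. In Sections~\ref{sec:detect}--\ref{sec:everyprime} all homology and cohomology has coefficients in $\mathbb F=\mathbb F_p$ unless indicated otherwise; the reduction of $\iota$ is again denoted $\iota$. The sign $\pm$ always stands for a sign that plays no role. For an $E_d$-algebra $B$ the \emph{Browder bracket} is
\[
\lambda(w,w')=\theta_*(\iota\times w\times w')\in H_{d-1+|w|+|w'|}(B),\qquad w,w'\in H_*(B).
\]
It is natural for $E_d$-maps.

\subsection{Strictly additive cocycles}

To build cohomology classes on configuration spaces we want to add up contributions of the points of a configuration, and the sums have to be strictly well defined. For $n\ge1$ let $K_n$ be the realization of the reduced $\mathbb F_p$-linearization of the simplicial sphere $(\Delta^1/\partial\Delta^1)^{\wedge n}$. It is a topological $\mathbb F_p$-vector space and a $K(\mathbb F_p,n)$, based at $0$; let $u_n$ be its fundamental class. The maps $[s]\otimes[t]\mapsto[s\wedge t]$ induce strictly multilinear maps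
\[
\mu:K_a\times K_b\times\cdots\to K_{a+b+\cdots}
\]
that represent cross products up to sign. A pointwise sum of maps to $K_n$ represents the sum of the classes. We use the same letter for a map $f:B\to K_n$ and for the pullback of $u_n$ along it, and we write $\langle f,w\rangle$ for the value of this class on $w\in H_n(B)$.

For a based map $\alpha:Y\to K_a$ define the \emph{additive extension}
\[
\alpha^\oplus:\mathcal C_d(Y)\to K_a,\qquad [(c_i),(y_i)]\mapsto\sum_i\alpha(y_i).
\]
It is well defined because $\alpha$ is based.

\subsection{Reduction to a map out of a free algebra}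

\begin{lemma}\label{lem:reduce}
Suppose that $A(X)$ is equivalent to $C(\mathbb R^d;Y_0)$. Then there are a path-connected based CW complex $Y$ and a based map $g:Y\to A$ such that $\hat g:\mathcal C_d(Y)\to A$ is a weak equivalence.
\end{lemma}

\begin{proof}
The space $C(E;Y_0)$ is path-connected, since $A(X)$ is. Let $Y\to Y_0$ be a based CW approximation. By Fact~\ref{fact:filt} and \eqref{eq:halfsmash}, $C(E;Y)\to C(E;Y_0)$ is a homology isomorphism, so $C(E;Y)$ is path-connected. The components of $Y$ are open; hence the number of points whose label lies outside the base component of $Y$ is a locally constant function on $C(E;Y)$. It vanishes on the empty configuration, hence everywhere. So $Y$ is path-connected, and therefore so is $Y_0$. By Corollary~\ref{cor:models} the $E_d$-map $\mathcal C_d(Y)\to\mathcal C_d(Y_0)\to C(E;Y_0)$ is a weak equivalence; it is the extension of its restriction to $Y$.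

Now move along the zig-zag from $C(E;Y_0)$ to $A$. Suppose that $g:Y\to B$ is a based map with $\hat g$ a weak equivalence. If $h:B\to B'$ is an $E_d$-map and a weak equivalence, replace $g$ by $hg$. If instead $h:B'\to B$ is such a map, then there is a based map $g':Y\to B'$ with $hg'\simeq g$ through based maps, because $Y$ is a CW complex. A based homotopy $G_t$ from $hg'$ to $g$ extends to the homotopy $\hat G_t$ from $h\hat g'$ to $\hat g$. So $h\hat g'$, and hence $\hat g'$, is a weak equivalence.
\end{proof}

\subsection{Non-vanishing of brackets}

The next lemma says that classes detected by additive extensions behave like generators. The proof writes down a cocycle that sums over all ordered pairs of cubes, weighted by the direction from one cube to the other.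

\begin{lemma}\label{lem:detect}
Let $a\ne b$ be positive integers, let $w\in H_a(\mathcal C_d(Y))$, $w'\in H_b(\mathcal C_d(Y))$, and let $\alpha:Y\to K_a$ and $\alpha':Y\to K_b$ be based maps with $\langle\alpha^\oplus,w\rangle\ne0$ and $\langle\alpha'^\oplus,w'\rangle\ne0$. Then $\lambda(w,w')\ne0$.
\end{lemma}

\begin{proof}
Let $\varepsilon:\mathbb R^d\setminus0\to K_{d-1}$ represent a generator of $H^{d-1}(\mathbb R^d\setminus0)$; here $d\ge2$ is used. Put $N=d-1+a+b$ and let $o_i$ be the center of the cube $c_i$. Define
\[
\Gamma:\mathcal C_d(Y)\to K_N,\qquad
\Gamma[(c_i),(y_i)]=\sum_{i\ne j}\mu\big(\varepsilon(o_i-o_j),\alpha(y_i),\alpha'(y_j)\big).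
\]
Terms involving a basepoint label vanish because $\mu$ is multilinear, so $\Gamma$ is well defined and continuous. On $\mathcal C_d(2)\times\mathcal C_d(Y)^2$ we have
\[
\Gamma\big(\theta(c;\zeta,\zeta')\big)=\Gamma(c_1\zeta)+\Gamma(c_2\zeta')+R(c,\zeta,\zeta')+R'(c,\zeta,\zeta'),
\]
where $R$ collects the pairs $(i,j)$ with $i$ in $\zeta$ and $j$ in $\zeta'$, and $R'$ those with $i$ in $\zeta'$ and $j$ in $\zeta$. We evaluate the four terms on $\iota\times w\times w'$.

The first term factors through the projection that forgets $\zeta'$, and this projection kills $\iota\times w\times w'$ because $b\ge1$. In the same way the second term evaluates to $0$ because $a\ge1$.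

Write $\zeta=[(e_i),(y_i)]$ and $\zeta'=[(e'_j),(y'_j)]$, and let $o_i$, $o_j'$ be the centers of $e_i$, $e_j'$. In $R$ the argument of $\varepsilon$ is $c_1(o_i)-c_2(o_j')$. As in (D1), moving all $o_i$ and $o_j'$ linearly to $o$ is a homotopy through nonzero vectors; it is compatible with deletion of cubes since the corresponding terms vanish throughout. By multilinearity, $R$ is therefore homotopic to
\[
\sum_{i,j}\mu\big(\varepsilon(c_1(o)-c_2(o)),\alpha(y_i),\alpha'(y'_j)\big)=\mu\big(\varepsilon(c_1(o)-c_2(o)),\alpha^\oplus(\zeta),\alpha'^\oplus(\zeta')\big).
\]
So $R$ takes the value $\pm\langle e,\iota\rangle\langle\alpha^\oplus,w\rangle\langle\alpha'^\oplus,w'\rangle\ne0$, where $e$ is the pullback of $\varepsilon$ along $c\mapsto c_1(o)-c_2(o)$. In the same way, $R'$ is homotopic to $\mu(\varepsilon(c_2(o)-c_1(o)),\alpha^\oplus(\zeta'),\alpha'^\oplus(\zeta))$. This represents a cross product whose factor on the coordinate $\zeta$ has degree $b$, while $w$ has degree $a\ne b$; so the value of $R'$ is $0$. Hence $\langle\Gamma,\lambda(w,w')\rangle\ne0$.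
\end{proof}

The hypothesis $a\ne b$ ensures that the two cross terms $R$ and $R'$ do not interfere.

\subsection{Label classes}

The algebra $A$ carries one evident family of additive functionals. For a based map $\omega:X\to K_a$ let $\Psi_\omega:A\to K_a$ be the sum of the $\omega(\xi)$ over the labels $\xi$ of all clusters. It does not depend on the positions of the clusters, so for any based $g:Y\to A$
\begin{equation}\label{eq:labeladd}
\Psi_\omega\circ\hat g=(\Psi_\omega\circ g)^\oplus .
\end{equation}
Fix a configuration $z_0$ of $k$ points in $E$, used as a single cluster, and let $i:X\to A$ send $\xi$ to the cluster $z_0$ with label $\xi$. Then $\Psi_\omega\circ i=\omega$, so $\langle\Psi_\omega,i_*x\rangle=\langle\omega,x\rangle$ for $x\in H_a(X)$. We write $x$ for $i_*x$.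

\section{The counterexample $X=S^1\vee S^2$}\label{sec:theoremA}

We now carry out the computation of Section~\ref{subsec:idea} for all $d$ and $k$.

\begin{lemma}\label{lem:ksquared}
Let $p$ divide $k$. For all $x,y\in H_*(X)$ we have $\lambda(x,y)=0$ in $H_*(A)$.
\end{lemma}

\begin{proof}
By definition, $\lambda(x,y)$ is the image of $\iota\times x\times y$ under the map $\mathcal C_d(2)\times X\times X\to A$ that sends $(c,\xi,\eta)$ to the clusters $c_1(z_0)$, $c_2(z_0)$ with labels $\xi$, $\eta$. Order the points of $z_0$, and let
\[
\gamma:\mathcal C_d(2)\to\tilde C_{2k}(E),\quad\gamma(c)=(c_1(z_0),c_2(z_0)),\qquad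
q:\tilde C_{2k}(E)\to\tilde C_{2k}(E)/(\mathfrak S_k\times\mathfrak S_k).
\]
The map above factors through $(q\gamma)\times1_{X^2}$. So it suffices to show $q_*\gamma_*\iota=0$ modulo $p$.

We compute $\gamma_*\iota$ integrally. Number the points of the two clusters by $1,\dots,k$ and by $k+1,\dots,2k$. If $a,b$ belong to the same cluster, then $\langle\alpha_{ab},\gamma_*\iota\rangle=0$ by (D2). If $a$ belongs to the first and $b$ to the second cluster, then $\langle\alpha_{ab},\gamma_*\iota\rangle=1$ by (D1). Hence
\[
\gamma_*\iota=\sum_{a\le k<b}s_{ab},
\]
where the $s_{ab}$ are the elements of the basis dual to the $\alpha_{ab}$ with $a<b$. The group $\mathfrak S_k\times\mathfrak S_k$ permutes the $k^2$ classes $\alpha_{ab}$ with $a\le k<b$ transitively and without signs, and it preserves the span of the other $\alpha$'s. Dually, it permutes the $k^2$ classes $s_{ab}$ with $a\le k<b$ transitively. So all $q_*s_{ab}$ are equal to one class $s$, and $q_*\gamma_*\iota=k^2s$.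
\end{proof}

\begin{proof}[Proof of Theorem A]
Let $p$ be a prime dividing $k$; it exists since $k\ge2$. Let $x\in H_1(X)$ and $y\in H_2(X)$ be generators, and let $\omega\in\tilde H^1(X)$, $\omega'\in\tilde H^2(X)$ be dual to them, represented by based maps to $K_1$ and $K_2$.

Suppose that $A$ is equivalent to a free algebra, and let $g:Y\to A$ be as in Lemma~\ref{lem:reduce}. Let $\hat x,\hat y\in H_*(\mathcal C_d(Y))$ be the classes with $\hat g_*\hat x=x$ and $\hat g_*\hat y=y$. With $\alpha=\Psi_\omega g$ and $\alpha'=\Psi_{\omega'}g$, equation \eqref{eq:labeladd} gives
\[
\langle\alpha^\oplus,\hat x\rangle=\langle\Psi_\omega\hat g,\hat x\rangle=\langle\Psi_\omega,x\rangle=1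
\qquad\text{and}\qquad
\langle\alpha'^\oplus,\hat y\rangle=\langle\Psi_{\omega'},y\rangle=1 .
\]
By Lemma~\ref{lem:detect}, $\lambda(\hat x,\hat y)\ne0$. But $\hat g_*\lambda(\hat x,\hat y)=\lambda(x,y)=0$ by Lemma~\ref{lem:ksquared}, and $\hat g_*$ is injective. This is a contradiction.
\end{proof}

\begin{remark}
The proof only uses that $X$ is path-connected and that, for some prime $p$ dividing $k$, the groups $\tilde H_n(X;\mathbb F_p)$ are nonzero for two different degrees $n\ge1$.
\end{remark}

\section{An obstruction at every prime}\label{sec:everyprime}

In this section we prove the implication (1)$\Rightarrow$(2) of Theorem~B. Let $p$ be any prime, and suppose that there is a class $0\ne x\in\tilde H_n(X)$; then $n\ge1$, as $X$ is path-connected. Choose $\omega_0\in\tilde H^n(X)$ with $\langle\omega_0,x\rangle=1$. We write $\mathbb S=S^{d-1}$.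

\subsection{Plan and a toy necklace}\label{subsec:toy}

We look for a second class $m\in H_M(A)$, $M>n$, with $\lambda(x,m)=0$ and with $\langle\Psi,m\rangle\ne0$ for some functional $\Psi:A\to K_M$ that is additive in a sense that suffices for Lemma~\ref{lem:detect}. If $p\nmid k$, the vanishing has to come from a factor $p$ different from $k^2$.

Such a factor is available because the bracket is a derivation: $\lambda(a,t_0\cdots t_{p-1})$ is a sum of $p$ terms. If a symmetry permutes the $t_i$ cyclically and fixes $a$, these terms may become equal. A product formed in $A$ itself is of no use, however. Additive functionals vanish on products of classes of positive degree, since along the product map such a functional becomes the sum of its values on the two factors. The way out is to form the product \emph{before} particles are assembled into clusters.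

Here is the simplest version. Let $k=2$, and assume for the moment that $d$ is odd and $n$ is even. Take clusters $\{e_j,e_j'\}$ for $j\in\mathbb Z/p$, and let $e_{j+1}$ move on a small sphere around $e_j'$, for each $j$ independently. This closed necklace of clusters is a family over $\mathbb S^p$. If we color the particles by their clusters, it is a product of $p$ blocks, the $j$-th consisting of one particle of color $j$ and one of color $j+1$. The blocks have even degree $d-1$ and are permuted by a cyclic shift of the colors. So bracketing with $z_0$ gives $p$ terms, which become equal when the colors are forgotten. Yet no block consists of entire clusters, and the necklace is not visibly a product in $A$.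

To detect the necklace, consider cyclic sequences of $p$ clusters with two distinct particles $q_j,q_j'$ in the $j$-th one. Let $v_j=q_{j+1}-q_j'$, multiply the degree classes of the directions of all $v_j$ and the classes $\omega_0$ of all labels, and sum over all such sequences up to rotation. On the necklace, a sequence contributes only if there is one $v_j$ inside each of the pairs $\{e_i',e_{i+1}\}$. Such a sequence is determined by $q_0'$: the particle $q_1$ is the other one in the same pair, $q_1'$ is the other one in the same cluster, and so on. This leaves $2p$ sequences, namely $p$ rotations and $p$ reflections. In a reflection all $v_j$ are reversed, which gives the sign $((-1)^d)^p=(-1)^p$; other signs do not occur because all degrees are even. The total is, up to sign, $1+(-1)^p$, and this is $0$ modulo $p$ for every $p$: for odd $p$ the two contributions cancel, and for $p=2$ they add up to $2$.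

So reflections must be excluded. For this we use two types of clusters, arranged according to a cyclic word that has no reflection symmetry. A word of even length also makes all relevant degrees even, whatever $d$ and $n$ are. Two further points need care: the sum up to rotation must be defined at the space level (Section~\ref{subsec:functional}), and the functional must be made additive (Section~\ref{subsec:additive}).

\subsection{The necklace}\label{subsec:necklace}

Let $\ell=6p$. Clusters will be indexed by $j\in\mathbb Z/\ell$. Call $j$ of \emph{type A} if $j\equiv0,1,3$ and of \emph{type B} if $j\equiv2,4,5$ modulo $6$; so the types form the cyclic word $(AABABB)^p$. For $j$ of type A, let $j^+$ be the next index of type A.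

In a cluster of type A we choose two distinct particles, the \emph{enter particle} $e_j$ and the \emph{exit particle} $e_j'$; this is where $k\ge2$ is used. In a cluster of type B we choose one particle $e_j=e_j'$. The chosen particles are grouped into \emph{nodes}: each $j$ of type A gives the node
\[
y_0=e_j',\quad y_1=e_{j+1},\quad\dots,\quad y_h=e_{j^+},\qquad h=j^+-j\in\{1,2,3\}.
\]
Its first and last particles belong to clusters of type A, and its interior particles to clusters of type B. Each chosen particle lies in exactly one node. All other particles are called \emph{isolated}. See Figure~\ref{fig:necklace}.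

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0.4,0) ellipse (0.75 and 0.4);
\draw (3.2,0) ellipse (1.15 and 0.45);
\draw (6.8,0) ellipse (1.6 and 0.5);
\draw[very thick,dashed] (-1.3,0)--(0,0);
\draw[very thick] (0.8,0)--(2.4,0);
\draw[very thick] (4,0)--(5.6,0);
\draw[very thick,dashed] (8,0)--(9.3,0);
\draw[very thick] (3.2,0)--(3.2,-1.1);
\draw[very thick] (6.4,0)--(6.4,-1.1);
\draw[very thick] (7.2,0)--(7.2,-1.1);
\foreach \x in {0,0.8,2.4,3.2,4,5.6,6.4,7.2,8} \fill (\x,0) circle (2.2pt);
\foreach \x in {3.2,6.4,7.2} \draw[fill=white] (\x,-1.1) circle (2.2pt);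
\node at (0,0.8) {$e_0'$};
\node at (0.8,0.8) {$e_1$};
\node at (2.4,0.8) {$e_1'$};
\node at (3.2,0.8) {$e_2$};
\node at (4,0.8) {$e_3$};
\node at (5.6,0.8) {$e_3'$};
\node at (6.4,0.8) {$e_4$};
\node at (7.2,0.8) {$e_5$};
\node at (8,0.8) {$e_6$};
\end{tikzpicture}
\caption{One block of the necklace for $k=2$. Ovals are nodes; thick lines join the two particles of a cluster; open dots are isolated particles. Clusters $0$, $1$, $3$ of type A connect consecutive nodes, and clusters $2$, $4$, $5$ of type B have one particle in a node. The dashed lines lead to the neighboring blocks; $p$ blocks are closed up to a cycle.}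
\label{fig:necklace}
\end{figure}

A node with particles $y_0,\dots,y_h$ moves as follows. The initial particle $y_0$ is fixed, and
\begin{equation}\label{eq:step}
y_a=y_{a-1}+4^{a-1}\rho\,u_a,\qquad u_a\in\mathbb S,\quad 1\le a\le h,
\end{equation}
with one independent sphere for each step and with $\rho>0$ small. For $a>b$ we have $y_a-y_b=\rho\sum_{b<c\le a}4^{c-1}u_c$, and $4^{a-1}>\sum_{c<a}4^{c-1}$. So the points are distinct, and the vector $y_a-y_b$ is homotopic, through nonzero vectors, to a positive multiple of $u_a$, the direction of the step \emph{into} $y_a$. Isolated particles are fixed. The nodes and the isolated particles are called \emph{sites}; we place them in pairwise disjoint balls.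

To see the necklace as a product, let
\[
F=C\big(E;(\mathbb Z/\ell\sqcup\{\hat0\})_+\big)
\]
be the $E_d$-algebra of configurations of particles colored by $\mathbb Z/\ell\sqcup\{\hat0\}$. For $i\in\mathbb Z/p$ let $\tau_i:\mathbb S^6\to F$ be the family consisting of the three nodes that start at $e'_{6i}$, $e'_{6i+1}$, $e'_{6i+3}$, which have $1+2+3=6$ steps in total, and of the isolated particles of the clusters $6i,\dots,6i+5$. Each particle is colored by its cluster; the last particle of the third node is $e_{6i+6}$ and has color $6(i+1)$. We use the same positions for all $i$. Put $t_i=\tau_{i*}[\mathbb S^6]\in H_{6(d-1)}(F)$ and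
\[
\varphi=\theta(c;\tau_0,\dots,\tau_{p-1}):\mathbb S^\ell\to F,\qquad
\tilde m=\varphi_*[\mathbb S^\ell]=t_0\cdots t_{p-1},
\]
where $c\in\mathcal C_d(p)$ is a fixed tuple of homothetic copies of $E$. Homotheties preserve directions, and in $\varphi$ the sites still lie in pairwise disjoint balls. There are exactly $k$ particles of each color $j\in\mathbb Z/\ell$ in $\varphi$: for $j=6i$ the particle $e_j$ comes from $\tau_{i-1}$, while $e_j'$ and the $k-2$ isolated particles come from $\tau_i$; for other $j$ all particles come from one block.

For a finite set $S$ let $C_S=\tilde C_{S\times k}(E)/\mathfrak S_k^S$ be the space of configurations of clusters indexed by $S$, and let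
\[
Q_S:C_S\times X^S\to A
\]
be the canonical map. For $S\subset\mathbb Z/\ell\sqcup\{\hat0\}$, the open and closed part of $F$ in which each color in $S$ occurs exactly $k$ times and no other color occurs is $C_S$. Thus $\tilde m\in H_*(C_{\mathbb Z/\ell})$, and we define
\[
m=Q_*\big(\tilde m\times x^{\times\ell}\big)\in H_M(A),\qquad Q=Q_{\mathbb Z/\ell},\qquad M=\ell(d-1+n)>n .
\]

\subsection{The bracket with the necklace vanishes}

\begin{lemma}[a case of {\cite[Thm.~III.1.2]{Cohen}}]\label{lem:derivation}
Let $u,v,w$ be homology classes of an $E_d$-algebra with $|u|=0$ and $|v|,|w|$ even. Then $\lambda(u,vw)=\lambda(u,v)w+\lambda(u,w)v$.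
\end{lemma}

\begin{proof}
Fix $(f_1,f_2)\in\mathcal C_d(2)$. Let $\beta,\beta_{12},\beta_{13}\in H_{d-1}(\mathcal C_d(3))$ be the images of $\iota$ under the maps sending $(c_1,c_2)$ to
\[
(c_1,\,c_2f_1,\,c_2f_2),\qquad(f_1c_1,\,f_1c_2,\,f_2),\qquad(f_1c_1,\,f_2,\,f_1c_2),
\]
respectively. By associativity of the action, $\theta_*(-\times u\times v\times w)$ sends them to $\lambda(u,vw)$, $\lambda(u,v)w$ and $\lambda(u,w)v$; in the last case $v$ and $w$ are interchanged, which produces no sign since their degrees are even.

We compare these classes in $H_{d-1}(\mathcal C_d(3))\cong H_{d-1}(\tilde C_3(E))$ by their values on $(\alpha_{12},\alpha_{13},\alpha_{23})$. By (D1) and (D2), $\beta$ has the values $(1,1,0)$. For $\beta_{12}$, the value on $\alpha_{12}$ is $1$ by (D1), since $f_1$ multiplies the difference $c_1(o)-c_2(o)$ by a positive diagonal matrix, which is homotopic to the identity. The values on $\alpha_{13}$ and $\alpha_{23}$ are $0$, since the points $f_1c_j(o)$ stay in the box $f_1(E)$, which is disjoint from $f_2(E)$. So $\beta_{12}$ has the values $(1,0,0)$; for the same reasons $\beta_{13}$ has the values $(0,1,0)$. Hence $\beta=\beta_{12}+\beta_{13}$.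
\end{proof}

\begin{proposition}\label{prop:vanish}
$\lambda(x,m)=0$.
\end{proposition}

\begin{proof}
Let $[z_0]\in H_0(F)$ be the class of $z_0$ with all points of color $\hat0$. The degrees $|t_i|=6(d-1)$ are even. So Lemma~\ref{lem:derivation} and commutativity of the product give
\[
\lambda([z_0],\tilde m)=\sum_{i\in\mathbb Z/p}\lambda([z_0],t_i)\prod_{j\ne i}t_j .
\]
Let $R$ be the $E_d$-automorphism of $F$ that shifts the colors in $\mathbb Z/\ell$ by $6$ and fixes $\hat0$. By construction $R\tau_i=\tau_{i+1}$, so $R_*t_i=t_{i+1}$ and
\begin{equation}\label{eq:sumT}
\lambda([z_0],\tilde m)=\sum_{i=0}^{p-1}R^i_*T,\qquad T=\lambda([z_0],t_0)\prod_{j\ne0}t_j .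
\end{equation}
The summands lie in $H_*(C_S)$ with $S=\mathbb Z/\ell\sqcup\{\hat0\}$.

Assembling colored particles into labeled clusters commutes with the action of the cubes: for $c\in\mathcal C_d(2)$, $\zeta\in C_{\{\hat0\}}$, $\zeta'\in C_{\mathbb Z/\ell}$ and labels $\xi\in X$, $\xi'\in X^\ell$,
\[
\theta\big(c;\,Q_{\{\hat0\}}(\zeta,\xi),\,Q_{\mathbb Z/\ell}(\zeta',\xi')\big)=Q_S\big(\theta(c;\zeta,\zeta'),\,(\xi,\xi')\big).
\]
Since $x=Q_{\{\hat0\}*}([z_0]\times x)$, this yields
\[
\lambda(x,m)=\pm Q_{S*}\big(\lambda([z_0],\tilde m)\times x\times x^{\times\ell}\big).
\]
The map $Q_S$ forgets the names of the clusters: $Q_S\circ(R\times R_X)=Q_S$, where $R_X$ permutes the coordinates of $X^S$ in the same way as $R$ permutes the colors. Moreover $R_{X*}(x\times x^{\times\ell})=x\times x^{\times\ell}$, because $R_X$ permutes $p$ blocks $x^{\times6}$ of even degree. Therefore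
\[
Q_{S*}\big(R_*^iT\times x\times x^{\times\ell}\big)=Q_{S*}\big(T\times x\times x^{\times\ell}\big)
\]
for all $i$. By \eqref{eq:sumT}, $\lambda(x,m)$ is $p$ times a class, hence $0$.
\end{proof}

\subsection{The functional}\label{subsec:functional}

We now define $\Psi:A\to K_M$. As in Section~\ref{subsec:toy} it sums over cyclic sequences of clusters, and we count these up to rotation by $6$: the sum over all sequences would be divisible by $p$. In addition only directions in a positive cone are allowed, as a preparation for additivity.

\medskip\noindent\textbf{Directions.} Let $P\subset\mathbb S$ be the open set of unit vectors all of whose coordinates are positive; $P\cong\mathbb R^{d-1}$. Put $\bar P=\mathbb S/(\mathbb S\setminus P)\cong S^{d-1}$. The collapse $\mathbb S\to\bar P$ has degree $\pm1$. For $v\in\mathbb R^d\setminus0$ let $[v]\in\bar P$ be the image of $v/|v|$. It depends continuously on $v$, and it is the basepoint unless $v\in(0,\infty)^d$. Let $\sigma$ generate $\tilde H^{d-1}(\bar P)$.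

\medskip\noindent\textbf{Products up to cyclic permutation.} Put
\[
W=\bar P^{\wedge6}\wedge X^{\wedge6},\qquad r=6(d-1+n),\qquad\omega=\sigma^{\times6}\times\omega_0^{\times6}\in\tilde H^r(W),
\]
and note that $r$ is even and $pr=M$. Let $C_p$ be the cyclic group of order $p$ and $EC_p$ a contractible free $C_p$-CW complex. The multiplication $\mu:K_r^p\to K_{pr}$ is invariant under cyclic permutation only up to homotopy, so we need the following replacement.

\begin{lemma}\label{lem:theta}
There is a based map $\Theta:EC_{p+}\wedge_{C_p}W^{\wedge p}\to K_{pr}$ whose pullback to $EC_{p+}\wedge W^{\wedge p}\simeq W^{\wedge p}$ represents $\omega^{\wedge p}$.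
\end{lemma}

\begin{proof}
The groups $\tilde H^t(K_r^{\wedge p})$ vanish for $t<pr$, and $\tilde H^{pr}(K_r^{\wedge p})=\mathbb F\cdot u_r^{\wedge p}$. The group $C_p$ acts trivially on the latter because $r$ is even. In the spectral sequence
\[
H^s\big(C_p;\tilde H^t(K_r^{\wedge p})\big)\Longrightarrow\tilde H^{s+t}\big(EC_{p+}\wedge_{C_p}K_r^{\wedge p}\big)
\]
differentials lower $t$, so every element of $H^0(C_p;\tilde H^{pr}(K_r^{\wedge p}))$ survives. This is the only nonzero group of total degree $pr$, so there is a unique class restricting to $u_r^{\wedge p}$. Represent it by a based map to $K_{pr}$ and compose with $1\wedge_{C_p}\omega^{\wedge p}$, where $\omega:W\to K_r$ also denotes a based map representing $\omega$.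
\end{proof}

\noindent\textbf{Definition of $\Psi$.} For $\zeta\in A$ let $\mathcal T(\zeta)$ be the finite set of tuples $\tau=(c_j,q_j,q_j')_{j\in\mathbb Z/\ell}$ where the $c_j$ are pairwise distinct clusters of $\zeta$ and $q_j,q_j'$ are particles of $c_j$ with
\[
q_j\ne q_j'\ \text{ if $j$ has type A},\qquad q_j=q_j'\ \text{ if $j$ has type B}.
\]
Put $v_j=q_{j+1}-q_j'$; this is nonzero because $c_j$ and $c_{j+1}$ are distinct. Let $\xi_j$ be the label of $c_j$. The group $C_p$ acts on $\mathcal T(\zeta)$ by shifting indices by $6$, which preserves types; the action is free because the $c_j$ are distinct. The points $(q_{6i})_{i\in\mathbb Z/p}$ form an element of $\tilde C_p(E)$. Since $\tilde C_p(E)$ is a manifold with a free $C_p$-action by cyclic shift, there is a $C_p$-map $\mathrm e:\tilde C_p(E)\to EC_p$; fix one. Define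
\begin{equation}\label{eq:Psi}
\Psi(\zeta)=\sum_{[\tau]\in\mathcal T(\zeta)/C_p}\Theta\Big[\mathrm e\big((q_{6i})_i\big);\ \bigwedge_{i\in\mathbb Z/p}\ \bigwedge_{s=0}^5\big([v_{6i+s}]\wedge\xi_{6i+s}\big)\Big]\in K_{pr}=K_M,
\end{equation}
with the inner smash factors reordered so as to lie in $W$. Each term depends only on the orbit $[\tau]$, because a shift by $6$ acts cyclically on both entries of $\Theta$. Terms involving a basepoint label vanish since $\Theta$ is based. So $\Psi:A\to K_M$ is well defined and continuous, and $\Psi(\emptyset)=0$.

\subsection{The functional detects the necklace}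

\begin{proposition}\label{prop:detect}
$\langle\Psi,m\rangle=\pm1$.
\end{proposition}

\begin{proof}
The class $m$ is the image of $[\mathbb S^\ell]\times x^{\times\ell}$ under $Q(\varphi\times1):\mathbb S^\ell\times X^\ell\to A$. In this family there are exactly $\ell$ clusters. So $\Psi$ becomes a sum over $C_p$-orbits of \emph{formal tuples}: a formal tuple consists of a bijection $\varsigma$ of $\mathbb Z/\ell$, with $c_j$ the family cluster $\varsigma(j)$, and of particles $q_j,q_j'$ in this cluster as above. (Where a label is the basepoint and the cluster is absent, the corresponding terms vanish anyway.) We determine which formal tuples contribute.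

\medskip\noindent\emph{The value of a term.} Choose a representative of the orbit. The term then lifts to $EC_{p+}\wedge W^{\wedge p}$, where $\Theta$ represents $\omega^{\wedge p}$. So its value on $[\mathbb S^\ell]\times x^{\times\ell}$ is
\[
\pm\Big\langle\prod_j\delta_j,[\mathbb S^\ell]\Big\rangle\cdot\langle\omega_0,x\rangle^\ell=\pm\Big\langle\prod_j\delta_j,[\mathbb S^\ell]\Big\rangle,
\]
where $\delta_j\in H^{d-1}(\mathbb S^\ell)$ is the pullback of $\sigma$ along the map given by $[v_j]$. This is, up to sign, the pullback of a generator of $H^{d-1}(\mathbb S)$ along the direction of $v_j$.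

If $q_j'$ and $q_{j+1}$ lie in different sites, contracting the balls that contain these sites shows that the direction of $v_j$ is null-homotopic, so $\delta_j=0$. If they are particles $y_a,y_b$, $a>b$, of one node, call $y_a$ the \emph{later} one. By the discussion after \eqref{eq:step}, $\delta_j$ is up to sign the generator belonging to the sphere of the step into $y_a$. There are $\ell$ factors and $\ell$ spheres, the spheres correspond to the non-initial node particles, and the square of each generator is $0$. So a term is $\pm1$ if
\begin{itemize}
\item[$(*)$] for every $j$ the particles $q_j'$, $q_{j+1}$ lie in one node, and each non-initial node particle is the later particle of exactly one $v_j$,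
\end{itemize}
and it is $0$ otherwise. Assume now that a formal tuple satisfies $(*)$.

\medskip\noindent\emph{Types are preserved.} All $q_j,q_j'$ are node particles. If $j$ has type A, then the cluster $\varsigma(j)$ contains two different node particles, so $\varsigma(j)$ has type A. By counting, $\varsigma$ preserves both types. Hence $\{q_j,q_j'\}=\{e_{\varsigma(j)},e'_{\varsigma(j)}\}$ for $j$ of type A, and $q_j=q_j'=e_{\varsigma(j)}$ for $j$ of type B.

\medskip\noindent\emph{Chains.} For $j$ of type A, call the sequence of particles
\[
q_j',\ q_{j+1},\ \dots,\ q_{j^+}
\]
a \emph{chain}. The differences of its consecutive members are $v_j,\dots,v_{j^+-1}$, because $q_i=q_i'$ for the intermediate indices $i$ of type B. So consecutive vectors share a particle, and the whole chain stays in one node. It visits distinct particles, as these lie in distinct clusters, and its two ends belong to clusters of type A. A node contains exactly two particles of clusters of type A, namely $y_0$ and $y_h$; so the chain joins $y_0$ and $y_h$. Each of the $6p$ particles $e_j$, $e'_j$ with $j$ of type A is an end of exactly one chain. There are $3p$ chains and $3p$ nodes; so every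 node contains exactly one chain.

\medskip\noindent\emph{Each chain runs straight through its node.} Every $v_j$ belongs to exactly one chain, so the vectors inside a node with particles $y_0,\dots,y_h$ are those of its chain. By $(*)$ there are exactly $h$ of them, one for each non-initial particle, and the chain visits all $h+1$ particles. Traverse it from $y_0$, and denote the particles by $y_0=w_0,w_1,\dots,w_h$. The later particle of the pair $w_0,w_1$ is $w_1$. By $(*)$ the later particle of $w_1,w_2$ is not $w_1$ again, so it is $w_2$; continuing, each $w_{a+1}$ is later than $w_a$. Hence $w_a=y_a$ for all $a$. So each chain runs through its node either \emph{forward}, from $y_0$ to $y_h$, or \emph{backward}.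

\medskip\noindent\emph{All chains run in the same sense.} Consider the node from $e_a'$ to $e_{a^+}$. If its chain runs forward, it ends at $e_{a^+}$, so the next chain starts at the other chosen particle $e'_{a^+}$ of this cluster. This is the initial particle of its node, so the next chain runs forward, too. If the chain runs backward, it ends at $e_a'$, and the next chain starts at $e_a$, which is the last particle of its node, so it runs backward, too. The clusters of consecutive particles $y_0,\dots,y_h$ of a node have consecutive indices. Therefore
\[
\varsigma(j)=j+c\ \text{ for all $j$}\qquad\text{or}\qquad\varsigma(j)=c-j\ \text{ for all $j$},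
\]
with a constant $c$, in the forward and the backward case respectively. In the forward case, moreover, $q_j=e_{\varsigma(j)}$ and $q_j'=e'_{\varsigma(j)}$ for all $j$.

\medskip\noindent\emph{The word excludes all but $p$ tuples.} Since $\varsigma$ preserves types, in the forward case $\{c,c+1,c+3\}=\{0,1,3\}$ modulo $6$. For $c=1,2,3,4,5$ the left side is
\[
\{1,2,4\},\ \{2,3,5\},\ \{3,4,0\},\ \{4,5,1\},\ \{5,0,2\},
\]
so $c\equiv0$. In the backward case $\{c,c-1,c-3\}=\{0,1,3\}$ modulo $6$; for $c=0,1,2,3,4,5$ the left side is
\[
\{0,5,3\},\ \{1,0,4\},\ \{2,1,5\},\ \{3,2,0\},\ \{4,3,1\},\ \{5,4,2\},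
\]
so this is impossible.

Thus only the tuples with $\varsigma(j)=j+6i$ for some $i\in\mathbb Z/p$, $q_j=e_{\varsigma(j)}$ and $q_j'=e'_{\varsigma(j)}$ can satisfy $(*)$. They do satisfy it, since then the $v_j$ are exactly the $\ell$ steps of the nodes. These $p$ tuples form one $C_p$-orbit, so $\langle\Psi,m\rangle=\pm1$.
\end{proof}

\subsection{The functional is additive}\label{subsec:additive}

A cyclic sequence $\tau\in\mathcal T(\zeta)$ may involve clusters in different little cubes, so $\Psi$ is not additive on the nose. Here the positive cone helps: a closed walk whose jumps from cluster to cluster all go in positive directions can come back only by moving inside clusters, and clusters inside a small cube are small. If the cubes are far apart compared to their size, such a walk cannot leave its cube.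

\begin{proposition}\label{prop:additive}
Let $g:Y\to A$ be a based map. Then $\Psi\circ\hat g$ and $(\Psi\circ g)^\oplus$ represent the same class in $H^M(\mathcal C_d(Y))$.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:models}(c) it suffices to show that the two maps are homotopic on $\mathcal C_d^\ell(Y)$, the space formed from the cubes that are separated with $L=\ell$.

\medskip\noindent\emph{Claim: on $\mathcal C_d^\ell(Y)$ we have $\Psi\hat g[(c_i),(y_i)]=\sum_i\Psi(c_i\,g(y_i))$.} Let $\epsilon$ be the common side length and let $o_i$ be the center of $c_i$. Consider a tuple $\tau\in\mathcal T(\bigcup_ic_i\,g(y_i))$ for which the argument of $\Theta$ in \eqref{eq:Psi} is not the basepoint; the other tuples contribute $0$. Then all $v_j$ lie in $(0,\infty)^d$. Let $\beta(j)$ be the index of the little cube that contains the $j$-th cluster of $\tau$. Points $q$ of a cube with center $o'$ satisfy $|q-o'|_\infty<\epsilon/2$. Thus all coordinates of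
\[
o_{\beta(j+1)}-o_{\beta(j)}=(o_{\beta(j+1)}-q_{j+1})+v_j+(q_j'-o_{\beta(j)})
\]
are larger than $-\epsilon$. The sum of these differences over $j\in\mathbb Z/\ell$ is $0$; so each coordinate of each difference is the negative of a sum of $\ell-1$ numbers larger than $-\epsilon$, hence smaller than $(\ell-1)\epsilon$. Consequently $|o_{\beta(j+1)}-o_{\beta(j)}|_\infty<\ell\epsilon$. As the centers of different cubes have distance larger than $\ell\epsilon$, it follows that $\beta(j+1)=\beta(j)$ for all $j$. So all clusters of $\tau$ lie in one little cube, and the claim follows.

\medskip\noindent\emph{The homotopy.} Let $c_{i,s}=(1-s)c_i+s\,\mathrm{id}\in\mathcal C_d(1)$ for $0\le s\le1$. The formula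
\[
\sum_i\Psi\big(c_{i,s}\,g(y_i)\big)
\]
is well defined on $\mathcal C_d^\ell(Y)$ because $\Psi(\emptyset)=0$. Each summand involves one cube only, so it does not matter that the boxes $c_{i,s}(E)$ may overlap. For $s=0$ we get $\Psi\hat g$ by the claim, and for $s=1$ we get $\sum_i\Psi(g(y_i))=(\Psi g)^\oplus$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem B, {\rm(1)$\Rightarrow$(2)}]
Suppose that $A$ is equivalent to a free algebra, while $\tilde H_n(X;\mathbb F_p)\ne0$ for some prime $p$ and some $n$. Let $x$, $\omega_0$, $m$ and $\Psi$ be as above. Take $g:Y\to A$ from Lemma~\ref{lem:reduce} and classes $\hat x,\hat m\in H_*(\mathcal C_d(Y))$ with $\hat g_*\hat x=x$ and $\hat g_*\hat m=m$. By \eqref{eq:labeladd}, $\langle(\Psi_{\omega_0}g)^\oplus,\hat x\rangle=\langle\omega_0,x\rangle=1$. By Propositions~\ref{prop:additive} and~\ref{prop:detect},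
\[
\langle(\Psi g)^\oplus,\hat m\rangle=\langle\Psi\hat g,\hat m\rangle=\langle\Psi,m\rangle=\pm1 .
\]
The degrees $n$ and $M$ of $\hat x$ and $\hat m$ are positive and different. So Lemma~\ref{lem:detect} gives $\lambda(\hat x,\hat m)\ne0$. But $\hat g_*\lambda(\hat x,\hat m)=\lambda(x,m)=0$ by Proposition~\ref{prop:vanish}, and $\hat g_*$ is injective. This is a contradiction.
\end{proof}

\section{Freeness over the rational numbers}\label{sec:rational}

In this section we prove (2)$\Rightarrow$(1) of Theorem~B. Assume that $\tilde H_*(X;\mathbb F_p)=0$ for all primes $p$. Homology now has $\mathbb Q$-coefficients unless indicated otherwise. Put $V=\tilde H_*(X)$, a graded vector space in degrees $\ge1$. Tensor products of graded spaces are formed with the usual sign rule, so that they may be indexed by unordered finite sets.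

The plan is as follows. We show that $\tilde H_*(A)$ is freely generated, under the operations $\theta_*$, by a subspace $U$. Then we realize $U$, up to decomposable elements, by a map from a wedge of rational spheres to $A$.

\subsection{The homology of $A$}

By Fact~\ref{fact:filt}, the Künneth theorem and \eqref{eq:halfsmash}, $\tilde H_*(A;\mathbb F_p)=0$ for all $p$. So $\tilde H_*(A;\mathbb Z)$ is rational. By Hilton--Mislin--Roitberg, a nilpotent space has rational homotopy groups if and only if its reduced integral homology is rational. Since $A$ is a path-connected H-space, this applies, and the groups $\pi_*(A)$ are $\mathbb Q$-vector spaces.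

Recall the spaces $C_S$ and the maps $Q_S:C_S\times X^S\to A$ from Section~\ref{subsec:necklace}. Put $\mathcal A(S)=H_*(C_S)$ and $\mathcal A(r)=\mathcal A(\{1,\dots,r\})$. The maps $Q_S$ induce an isomorphism
\begin{equation}\label{eq:HA}
\bigoplus_{r\ge1}\big(\mathcal A(r)\otimes V^{\otimes r}\big)_{\mathfrak S_r}\xrightarrow{\ \cong\ }\tilde H_*(A).
\end{equation}
Indeed, let $F_r\subset A$ be the $r$-th filtration stage. The $r$-th summand maps to $\tilde H_*(F_r)$, and its composite with $\tilde H_*(F_r)\to\tilde H_*(F_r/F_{r-1})\cong(\mathcal A(r)\otimes V^{\otimes r})_{\mathfrak S_r}$ is an isomorphism; the last identification is \eqref{eq:halfsmash}, since over $\mathbb Q$ taking coinvariants of a finite group is exact. So the long exact sequences of the pairs $(F_r,F_{r-1})$ split into short ones, and \eqref{eq:HA} follows by induction on $r$. The same argument gives, for path-connected $Y$,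
\begin{equation}\label{eq:HCY}
\bigoplus_{s\ge1}\big(H_*(\mathcal C_d(s))\otimes\tilde H_*(Y)^{\otimes s}\big)_{\mathfrak S_s}\cong\tilde H_*(\mathcal C_d(Y)).
\end{equation}

For a partition $\pi$ of a finite set $S$ into nonempty blocks, let $\mathcal C_d(\pi)$ be the space of little cubes indexed by $\pi$, and let
\[
\mu_\pi:H_*(\mathcal C_d(\pi))\otimes\bigotimes_{I\in\pi}\mathcal A(I)\to\mathcal A(S)
\]
be induced by $(c,(\zeta_I)_I)\mapsto\bigcup_Ic_I(\zeta_I)$. Under \eqref{eq:HA} the operations $\theta_*$ on $\tilde H_*(A)$ are induced by the maps $\mu_\pi$.

\subsection{The cluster spaces are rationally free}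

\begin{lemma}\label{lem:rationalfree}
There are graded subspaces $N(S)\subset\mathcal A(S)$ for all nonempty finite sets $S$, natural for bijections, such that for all $S$ the map
\[
\Phi_S:\bigoplus_\pi H_*(\mathcal C_d(\pi))\otimes\bigotimes_{I\in\pi}N(I)\to\mathcal A(S)
\]
given by the $\mu_\pi$ is an isomorphism. The sum is over all partitions $\pi$ of $S$ into nonempty blocks.
\end{lemma}

We choose $N(S)$ as a complement of the decomposables, so surjectivity is formal. For injectivity we need maps backward, which recover from a configuration of clusters the cubes in which they lie and the parts in each cube. One particle of one cluster in each part would suffice to locate the cube, but a cluster has no preferred particle (and the barycenters of different clusters may coincide). So we choose a particle in all $k$ ways, by means of a transfer. This is where $k$ has to be invertible.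

\begin{proof}
Let $D(S)=\sum_{|\pi|\ge2}\operatorname{im}\mu_\pi$ and $N'(S)=\mathcal A(S)/D(S)$; both are natural for bijections. By Maschke's theorem choose an $\mathfrak S_r$-stable complement of $D(\{1,\dots,r\})$ in $\mathcal A(r)$ for each $r\ge1$, and transport it along bijections. This gives $N(S)\subset\mathcal A(S)$ that maps isomorphically to $N'(S)$.

\medskip\noindent\emph{Surjectivity.} We use induction on $|S|$. We have $\mathcal A(S)=N(S)+D(S)$, and $N(S)$ is the image of the summand of $\Phi_S$ for $\pi=\{S\}$, as $\mathcal C_d(1)$ is contractible. An element of $D(S)$ is a sum of elements $\mu_\pi(\nu\otimes\bigotimes_Ia_I)$ with $|\pi|\ge2$. By induction, each $a_I$ lies in the image of $\Phi_I$. By associativity of the operad action, the element lies in the image of $\Phi_S$.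

\medskip\noindent\emph{Maps backward.} Recall that a finite covering $f:T\to B$ has a transfer $H_*(B)\to H_*(T)$, natural for pullbacks, and that the transfer followed by $f_*$ is multiplication by the number of sheets. Choose a total order on $S$. For a partition $\pi$ let $C_S^\pi\to C_S$ be the $k^{|\pi|}$-sheeted covering of configurations together with, for each $I\in\pi$, a chosen particle $q_I$ in the cluster with index $\min I$. The chosen particles are distinct since they lie in different clusters. Let $J_\pi$ be the composite
\[
\mathcal A(S)\xrightarrow{\text{transfer}}H_*(C_S^\pi)\to H_*(\tilde C_\pi(E))\otimes\bigotimes_{I\in\pi}\mathcal A(I)\to H_*(\tilde C_\pi(E))\otimes\bigotimes_{I\in\pi}N'(I),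
\]
where $\tilde C_\pi(E)$ is the space of configurations of points indexed by $\pi$. The middle map is induced by the chosen particles and the restrictions of the configuration to the clusters in $I$, for all $I\in\pi$; the last map is the projection.

\medskip\noindent\emph{The composites $J_\pi\mu_{\pi'}$.} Let $T$ be the pullback of the covering $C_S^\pi\to C_S$ along $\mathcal C_d(\pi')\times\prod_{I'\in\pi'}C_{I'}\to C_S$. By naturality of the transfer, $J_\pi\mu_{\pi'}$ is the transfer to $H_*(T)$ followed by the map induced by $T\to\tilde C_\pi(E)\times\prod_{I\in\pi}C_I$ and by the projections.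

Suppose first that some block $I\in\pi$ is not contained in a block of $\pi'$. The component $T\to C_I$ factors through
\[
\mathcal C_d(\pi'|_I)\times\prod_{I'\cap I\ne\emptyset}C_{I'\cap I}\to C_I,
\]
where the induced partition $\pi'|_I$ of $I$ has at least two blocks. By the Künneth theorem, the image of $H_*(T)$ lies in the subspace with $I$-factor in $D(I)$. So $J_\pi\mu_{\pi'}=0$. In other words, $J_\pi\mu_{\pi'}\ne0$ only if $\pi$ refines $\pi'$.

Now let $\pi'=\pi$. Then $T=\mathcal C_d(\pi)\times\prod_IC_I^\bullet$, where $C_I^\bullet\to C_I$ is the covering with a chosen particle in the cluster $\min I$. The chosen particles of the union lie in the disjoint boxes $c_I(E)$, so they can be moved linearly to the centers of these boxes. Independently, the restriction of the configuration to the clusters in $I$ is $c_I(\zeta_I)$, which can be deformed to $\zeta_I$ through $((1-s)c_I+s\,\mathrm{id})(\zeta_I)$. Hence the map $T\to\tilde C_\pi(E)\times\prod_IC_I$ is homotopic to the covering projection $T\to\mathcal C_d(\pi)\times\prod_IC_I$ followed by the product of the center map and the identity. Therefore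
\[
J_\pi\mu_\pi=k^{|\pi|}\cdot\Big(\text{(centers)}_*\otimes\bigotimes_{I\in\pi}\big(\mathcal A(I)\to N'(I)\big)\Big),
\]
where $(\text{centers})_*$ is an isomorphism by Lemma~\ref{lem:centers}. On the summand $H_*(\mathcal C_d(\pi))\otimes\bigotimes_IN(I)$ this is an isomorphism.

\medskip\noindent\emph{Injectivity.} The composite $(J_\pi)_\pi\circ\Phi_S$ is block triangular for the refinement order on the finite set of partitions of $S$, with invertible diagonal blocks. Hence it is invertible, and $\Phi_S$ is injective.
\end{proof}

\subsection{Generators}

Write $N(r)=N(\{1,\dots,r\})$, $H=\tilde H_*(A)$ and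
\[
U=\bigoplus_{r\ge1}\big(N(r)\otimes V^{\otimes r}\big)_{\mathfrak S_r}\subset H,
\]
where the inclusion comes from \eqref{eq:HA}; $U$ lies in degrees $\ge1$. We claim that the $\mathcal C_d$-action induces an isomorphism
\begin{equation}\label{eq:Hfree}
\bigoplus_{s\ge1}\big(H_*(\mathcal C_d(s))\otimes U^{\otimes s}\big)_{\mathfrak S_s}\xrightarrow{\ \cong\ }H .
\end{equation}
By \eqref{eq:HA} and Lemma~\ref{lem:rationalfree}, $H$ is the direct sum over $r\ge1$ of the $\mathfrak S_r$-coinvariants of
\[
\bigoplus_\pi H_*(\mathcal C_d(\pi))\otimes\bigotimes_{I\in\pi}N(I)\otimes V^{\otimes r},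
\]
where $\pi$ runs over the partitions of $\{1,\dots,r\}$. The part with $|\pi|=s$ is the space of $\mathfrak S_s$-coinvariants of
\[
\bigoplus_{(I_1,\dots,I_s)}H_*(\mathcal C_d(s))\otimes N(I_1)\otimes\dots\otimes N(I_s)\otimes V^{\otimes r},
\]
summed over \emph{ordered} partitions of $\{1,\dots,r\}$ into nonempty blocks, because $\mathfrak S_s$ acts freely on these. Now take $\mathfrak S_r$-coinvariants first. The group $\mathfrak S_r$ permutes the ordered partitions with given block sizes $(r_1,\dots,r_s)$ transitively, with stabilizer $\prod_i\mathfrak S_{r_i}$. So we obtain
\[
\bigoplus_{r_1+\dots+r_s=r}H_*(\mathcal C_d(s))\otimes\bigotimes_{i=1}^s\big(N(r_i)\otimes V^{\otimes r_i}\big)_{\mathfrak S_{r_i}} .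
\]
Summing over $r$ gives $H_*(\mathcal C_d(s))\otimes U^{\otimes s}$, and taking $\mathfrak S_s$-coinvariants gives \eqref{eq:Hfree}.

Let $L_j\subset H$ be the image of the summands with $s\ge j$ in \eqref{eq:Hfree}. So $L_1=H$, and $L_j=0$ in degree $q$ if $j>q$, because $U$ lies in degrees $\ge1$. By associativity of the action,
\begin{equation}\label{eq:filt}
\theta_*(\nu\otimes h_1\otimes\dots\otimes h_s)\in L_{j_1+\dots+j_s}\qquad\text{if }h_i\in L_{j_i}.
\end{equation}

\subsection{Realizing the generators}

\begin{proof}[Proof of Theorem B, {\rm(2)$\Rightarrow$(1)}]
The space $A$ is a path-connected, homotopy associative and homotopy commutative H-space. By Milnor--Moore, the Hurewicz map extends to an isomorphism from the universal enveloping algebra of the graded Lie algebra $\pi_*(A)\otimes\mathbb Q=\pi_*(A)$ to $H_*(A)$. This Lie algebra is abelian because $H_*(A)$ is graded commutative. So $H_*(A)$ is the free graded commutative algebra on the Hurewicz image $\mathcal P$, and $H=\mathcal P\oplus H\cdot H$. By \eqref{eq:filt}, $H\cdot H\subset L_2$.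

Let $(u_\beta)$ be a homogeneous basis of $U$, $|u_\beta|=m_\beta$. For each $\beta$ let $u'_\beta\in\mathcal P$ be the component of $u_\beta$ in $\mathcal P$, so that $u'_\beta-u_\beta\in L_2$, and choose $\gamma_\beta\in\pi_{m_\beta}(A)$ with Hurewicz image $u_\beta'$. Since $\pi_{m_\beta}(A)$ is divisible, $\gamma_\beta$ extends over the rational sphere $S^{m_\beta}_{\mathbb Q}$, the telescope of maps $S^{m_\beta}\to S^{m_\beta}$ of degrees $1,2,3,\dots$. Let
\[
Y=\bigvee_\beta S^{m_\beta}_{\mathbb Q}
\]
and let $g:Y\to A$ be the resulting based map. Identify $\tilde H_*(Y)$ with $U$ by letting $u_\beta$ correspond to the class of the first sphere of the $\beta$-th telescope; then $g_*u_\beta=u_\beta'$. Under \eqref{eq:HCY} the map $\hat g_*$ sends $\nu\otimes u_{\beta_1}\otimes\dots\otimes u_{\beta_s}$ to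
\[
\theta_*(\nu\otimes u'_{\beta_1}\otimes\dots\otimes u'_{\beta_s})\equiv\theta_*(\nu\otimes u_{\beta_1}\otimes\dots\otimes u_{\beta_s})\mod L_{s+1},
\]
by \eqref{eq:filt}: expand $u'_\beta=u_\beta+(u'_\beta-u_\beta)$. So $\hat g_*$ differs from the isomorphism \eqref{eq:Hfree} by a map that raises filtration. As the filtration is finite in each degree, $\hat g_*$ is an isomorphism with $\mathbb Q$-coefficients.

The reduced homology of $Y$ with $\mathbb F_p$-coefficients vanishes for every $p$, hence so does that of $\mathcal C_d(Y)$ by Fact~\ref{fact:filt} and \eqref{eq:halfsmash}; the same holds for $A$. So $\hat g$ is an isomorphism on homology with coefficients in $\mathbb Q$ and in all $\mathbb F_p$, hence with coefficients in $\mathbb Z$. It is a map between path-connected H-spaces, so it is a weak equivalence. With Corollary~\ref{cor:models}(a) we obtain weak equivalences of $E_d$-algebras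
\[
A\xleftarrow{\ \hat g\ }\mathcal C_d(Y)\longrightarrow C(\mathbb R^d;Y),
\]
and $A$ is free.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cohen} F. Cohen, LNM 533, Theorem III.1.2.

\bibitem{Kranhold} Florian Kranhold, \emph{Configuration spaces of clusters as $E_d$-algebras}, arXiv:2104.02729 (2021).

\bibitem{May} May, \emph{Geometry of Iterated Loop Spaces}.

\end{thebibliography}

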